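# Automatic words whose 2-abelian complexity is not regular

## The expected statement: automatic words have regular 2-abelian complexity

Take an infinite word that a finite automaton can produce, and for each $n$ count its factors of length $n$, identifying two factors when they contain the same letters and the same pairs of adjacent letters equally often. Is the resulting integer sequence again of "finite type"? The natural guess is yes: long factors of such a word are built from short ones by a fixed rule, so the counts should obey fixed recurrences. Here are the precise notions.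

Let $A$ be a finite alphabet. For finite words $u,x$ over $A$, let $|u|_x$ be the number of occurrences of $x$ as a factor of $u$, and let $|u|$ be the length of $u$.

**Definition ($\ell$-abelian equivalence and complexity).** For $\ell\ge1$, two finite words satisfy $u\equiv_\ell v$ if $|u|_x=|v|_x$ for every word $x$ with $1\le|x|\le\ell$. (Allowing the empty word $x$ changes nothing, because the counts of the letters already determine $|u|$.) For an infinite word $w$, the *$\ell$-abelian complexity* $\mathcal P^{(\ell)}_w(n)$ is the number of $\equiv_\ell$-classes among the factors of $w$ of length $n$. For $\ell=1$ it is called the abelian complexity.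

For example, $01$ and $10$ are $1$-abelian equivalent but not $2$-abelian equivalent. The words $0010$ and $0100$ are distinct and $2$-abelian equivalent: both have three $0$s, one $1$, and one occurrence each of $00$, $01$, $10$.

**Definition ($k$-kernel, automatic, regular).** Let $k\ge2$. The *$k$-kernel* of a sequence $(a(n))_{n\ge0}$ is the set of subsequences
$$\{(a(k^en+c))_{n\ge0}\mid e\ge0,\ 0\le c<k^e\}.$$
A word over a finite alphabet is *$k$-automatic* if its $k$-kernel is finite; by Eilenberg's theorem this is equivalent to being generated by a finite automaton reading base-$k$ expansions. An integer sequence is *$k$-regular* (Allouche and Shallit) if the $\mathbb Z$-module generated by its $k$-kernel is finitely generated.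

The Thue–Morse word $t=\lim m^n(0)$, with $m\colon 0\mapsto01,\ 1\mapsto10$, satisfies $t(2n)=t(n)$ and $t(2n+1)=1-t(n)$. Its $2$-kernel is $\{t,1-t\}$, so it is $2$-automatic. The sequence $a(n)=n$ has an infinite kernel, but every element $k^en+c$ is an integer combination of $n$ and $1$, so it is $k$-regular.

The guess is a conjecture of Rigo: *the $2$-abelian complexity of any $k$-automatic word is a $k$-regular sequence.* It is taken here from Florian Greinecker, "On the 2-Abelian Complexity of the Thue-Morse Word", arXiv:1404.3906 (2014). Let us test it.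

**Ultimately periodic words.** Suppose $w_{m+p}=w_m$ for all $m\ge m_0$, and let $n\ge m_0+1$. Compare the factors of lengths $n$ and $n+p$ starting at the same position $r$. For $c\in\{1,2\}$, the longer one has additional occurrences of words of length $c$ starting at $r+n-c+1,\dots,r+n+p-c$. These are $p$ consecutive positions, all $\ge n-1\ge m_0$, so they make up one full period. Hence every count $|\cdot|_x$ grows by an amount that does not depend on $r$, and $\mathcal P_w^{(2)}(n+p)=\mathcal P_w^{(2)}(n)$. So the complexity is eventually periodic. An eventually periodic sequence $f$ with period $p$ from $n_0$ on has a finite $k$-kernel: once $k^e\ge n_0$, the values $f(k^en+c)$ with $n\ge1$ depend only on $k^e$ and $c$ modulo $p$ (and on $n$), while the value at $n=0$ is one of finitely many. The guess holds here.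

**The Thue–Morse word.** All four words of length $2$ occur and are inequivalent. Three consecutive letters contain an aligned block $01$ or $10$, so the factors of length $3$ are $001,010,011,100,101,110$; they are pairwise inequivalent. A factor of length $4$ is $m(u)$ with $|u|=2$, or the middle of $m(u)$ with $|u|=3$. This gives
$$0101,\ 0110,\ 1001,\ 1010,\quad 1011,\ 1100,\ 1101,\ 0010,\ 0011,\ 0100.$$
Here $0010\equiv_2 0100$ and $1011\equiv_2 1101$, and there are no other coincidences. So the complexity begins $1,2,4,6,8$ for $n=0,\dots,4$. It is known that the whole sequence is $2$-regular.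

The tests support the guess. Nevertheless it is false, in every base.

**Theorem 1.** For every $k\ge2$ there is a uniformly recurrent $k$-automatic word $Y\in\{0,1\}^{\mathbb N}$ such that $(\mathcal P^{(2)}_Y(n))_n$ is not $k$-regular. In fact even the $\mathbb C$-span of its $k$-kernel is infinite-dimensional. The word can be chosen so that, for all $e\ge1$,
$$\mathcal P_Y^{(2)}(k^{4e})=3+\tfrac32\bigl(3^e+|\mathrm{Re}(2+i)^e|+|\mathrm{Im}(2+i)^e|\bigr).\tag{1}$$

Recall that a word is uniformly recurrent if each of its factors occurs in it with bounded gaps. At the end we treat every $\ell$ up to a given bound.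

## Window counts are differences of a regular sequence; their maximum is the obstacle

Let us try to prove the guess in the easiest setting, $\ell=1$ and a binary $k$-automatic word $w$. The class of a factor of length $n$ is its number of ones. When a window of length $n$ slides by one step, this number changes by $0$ or $\pm1$. So if $M(n)$ and $m(n)$ are its largest and smallest values, all values in between occur, and
$$\mathcal P^{(1)}_w(n)=M(n)-m(n)+1 .$$
The number of ones in the window at position $r$ is $A(r+n)-A(r)$, where $A(r)$ counts the ones among the first $r$ letters. The sequence $A$ is $k$-regular: for $v$ in the $k$-kernel of $w$,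
$$\sum_{m<kn+c}v(m)=\sum_{i<k}\ \sum_{m<n}v(km+i)+\sum_{i<c}v(kn+i).$$
Hence the $\mathbb Z$-module generated by the finitely many kernel elements $v$ and their partial sums is closed under $n\mapsto kn+c$, $0\le c<k$. It therefore contains the $k$-kernel of $A$, and submodules of finitely generated $\mathbb Z$-modules are finitely generated.

So far everything is regular. The attempt stops at the next line, $M(n)=\max_r\,(A(r+n)-A(r))$. Linear relations pass through sums and differences, but not through maxima: $\max(u,-u)=|u|$, and absolute values need not satisfy the linear recurrences that $u$ satisfies. The next two lemmas turn this obstacle into a criterion for non-regularity.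

## Regular sequences along powers of $k$

A complex sequence $(b_e)_{e\ge1}$ is called *linear recurrent* if there are $d\ge1$ and $\gamma_0,\dots,\gamma_{d-1}\in\mathbb C$ with $b_{e+d}=\sum_{j<d}\gamma_jb_{e+j}$ for all $e\ge1$. Equivalently, $Q(E)b=0$ for some monic polynomial $Q$ of positive degree, where $E$ is the shift $(Eb)_e=b_{e+1}$. Scalar multiples of linear recurrent sequences are linear recurrent, and so are sums: if $Q(E)b=0$ and $R(E)b'=0$, then $(QR)(E)(b+b')=0$.

**Lemma 1.** Let $K=k^h$ with $h\ge1$. If the $\mathbb C$-span $V$ of the $k$-kernel of a sequence $a$ is finite-dimensional, then $(a(K^e))_{e\ge1}$ is linear recurrent. In particular this holds if $a$ is $k$-regular.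

*Proof.* If the $\mathbb Z$-module generated by the kernel is finitely generated, its finitely many generators span $V$ over $\mathbb C$; this gives the last sentence. We may assume $V\ne0$. The operator $T\colon(f(n))_n\mapsto(f(Kn))_n$ sends $a(k^en+c)$ to $a(k^{e+h}n+c)$, and $c<k^e\le k^{e+h}$. So $T$ maps the kernel into itself and acts linearly on $V$. By Cayley–Hamilton, $T^d=\sum_{j<d}\gamma_jT^j$ on $V$, where $d=\dim V$. Apply this to $T^ea\in V$ and evaluate at $n=1$. Since $(T^ea)(1)=a(K^e)$, we get $a(K^{e+d})=\sum_{j<d}\gamma_ja(K^{e+j})$. $\square$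

As an illustration, $a(n)=2^n$ is not $k$-regular: a linear recurrent sequence grows at most exponentially in $e$, and $2^{k^e}$ grows faster.

## The sequence $|\mathrm{Re}(2+i)^e|+|\mathrm{Im}(2+i)^e|$

Put $\lambda=2+i$, write $\lambda^e=x_e+iy_e$ with $x_e,y_e$ real, and let $D_e=|x_e|+|y_e|$. The first powers are $2+i,\ 3+4i,\ 2+11i,\ -7+24i$, so $D_1,\dots,D_4=3,7,13,31$.

We use the Skolem–Mahler–Lech theorem (C. Lech, *A note on recurring series*, Ark. Mat. 2 (1953)): the zero set of a linear recurrent sequence over a field of characteristic $0$ is the union of a finite set and finitely many infinite arithmetic progressions $\{qj+r\mid j\ge0\}$, $q\ge1$.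

**Lemma 2.** The sequence $(D_e)_{e\ge1}$ is not linear recurrent.

*Proof.* **Step 1: reduce to a zero set.** The sequences $x_e=\frac{\lambda^e+\bar\lambda^e}{2}$ and $y_e=\frac{\lambda^e-\bar\lambda^e}{2i}$ are linear recurrent. If $D_e$ were too, so would be
$$d_e=|x_e|+|y_e|-x_e-y_e .$$
Since $|x|-x\ge0$ with equality exactly for $x\ge0$, the zero set of $(d_e)$ is $Z=\{e\ge1\mid x_e\ge0,\ y_e\ge0\}$. We show that $Z$ does not have the form that the theorem requires.

**Step 2: the argument of $\lambda$ is an irrational multiple of $\pi$.** Let $\theta=\arg\lambda$. If $\theta/\pi=p/q$ with $q\ge1$, then $\lambda^q$ is real. But $\lambda^2=3+4i$ and $\lambda^3=2+11i\equiv\lambda\pmod 5$. So modulo $5$ the powers $\lambda^e$, $e\ge1$, alternate between $2+i$ and $3+4i$. Their imaginary parts are $1$ or $4$ modulo $5$, never $0$, so no $\lambda^q$ is real. (Alternatively, $\lambda^q$ real means $(2+i)^q=(2-i)^q$, which contradicts unique factorization in $\mathbb Z[i]$, because $2\pm i$ are non-associate primes of norm $5$.)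

**Step 3: the contradiction.** For $q\ge1$ and $r\ge0$ the number $q\theta/2\pi$ is irrational, so the angles $(qj+r)\theta$, $j\ge0$, are dense modulo $2\pi$. A dense set of angles meets every open arc infinitely often. With $q=1$, $r=0$: $e\theta$ lies in the open first quadrant for infinitely many $e$, so $Z$ is infinite. By Skolem–Mahler–Lech, $Z$ then contains a progression $\{qj+r\mid j\ge 0\}$. But some $(qj+r)\theta$ lies in the open third quadrant, where $x_{qj+r}<0$, so $qj+r\notin Z$. This is a contradiction. $\square$

Irrationality is essential. For the multiplier $1+i$, whose argument is $\pi/4$, we have $(1+i)^{e+2}=2i(1+i)^e$. Multiplication by $i$ preserves $|x|+|y|$, so the corresponding sequence doubles every two steps and is linear recurrent. For the multiplier $2$ one gets $2^e$.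

The target is now clear: an automatic word whose complexity at $n=K^e$ is a linear recurrent sequence plus a nonzero constant times $D_e$.

## A rotating morphism without padding, and where it fails

The four numbers $\pm x_e\pm y_e$ have maximum $D_e$. With $F(w)=\mathrm{Re}\,w+\mathrm{Im}\,w$ they are the numbers $F(z\lambda^e)$ for
$$z\in U=\{1,i,-1,-i\}.$$
To make multiplication by $\lambda=2+i$ act on letters, take $U$ itself as an alphabet and replace $z$ by "two copies of $z$ and one of $iz$":
$$\tau(z)=z\,z\,(iz)\quad(z\in U),\qquad \pi(1)=\pi(i)=1,\quad \pi(-1)=\pi(-i)=0 .$$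
The numbers of ones in $\pi(\tau^2(z))$ for $z=1,i,-1,-i$ are $8,4,1,5$, with maximum $8$. One hopes that in the fixed point of $\tau$ starting with $1$, the largest number of ones in a window of length $3^e$ is this block maximum. It is not, and this already happens for $e=2$. We have $\tau(1)\ni i$, $\tau(i)\ni-1$, $\tau(-1)\ni-i$, and $\tau(-i)=(-i)(-i)1$, so the letter $-i$ followed by $1$ occurs in the fixed point. Hence so does $\tau^2(-i)\tau^2(1)$, whose image under $\pi$ is
$$001001111\cdot111111110 .$$
It contains $1^9$, while no block of length $9$ has more than $8$ ones. A window that straddles two blocks can combine the rich end of one with the rich beginning of the next, and the maximum over all windows is no longer a maximum over the four letters.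

The repair is to use a fifth, neutral letter $o$.

* Put copies of $o$ between the units. Then a straddling window meets at most one block that does not come from $o$.
* Arrange that the $o$-block is, position by position, the smallest of all blocks. Then replacing the $o$-part of a window by the corresponding part of the other block only adds ones, and produces a full block. So the maximum is attained at full blocks, and the minimum at $o$-blocks.

The padding also spaces out the ones, which makes the $2$-abelian classes easy to list.

## The padded word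

Let $g\ge1$ and $h\ge1$ be integers such that $K=k^h$ satisfies $K\ge5g+4$. For Theorem 1 we take $g=1$ and $h=4$, so $K=k^4\ge16$. Larger $g$ is used only for larger $\ell$, and carrying $g$ along costs nothing. Let $B=\{o\}\cup U$; the letters in $U$ are called *units*. Define the $K$-uniform morphism
$$\sigma(o)=o^g\,1\,o^{K-g-1},\qquad \sigma(z)=o^g\,1\,o^g\,z\,o^g\,z\,o^g\,(iz)\,o^{K-4g-4}\quad(z\in U).\tag{2}$$
For $g=1$ this reads $\sigma(o)=o\,1\,o^{K-2}$ and $\sigma(z)=o\,1\,o\,z\,o\,z\,o\,(iz)\,o^{K-8}$.

The word $\sigma(o)$ begins with $o$. Let $X=\lim\sigma^e(o)=X_0X_1X_2\cdots$ be the resulting fixed point. Extend $\pi$ by $\pi(o)=0$, and put $Y=\pi(X)=Y_0Y_1Y_2\cdots$. The common unit $1$ at position $g$ makes units appear in $X$ at all; it stands in both images so that $\sigma(o)$ and $\sigma(z)$ differ only where $z,z,iz$ replace $o$.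

For $e\ge0$ and $a\in B$ put $n=K^e$ and $B_a=\pi(\sigma^e(a))$, with entries $B_a[p]$, $0\le p<n$. Since $X=\sigma^e(X)$, the word $Y$ is the concatenation of the blocks $B_{X_0}B_{X_1}B_{X_2}\cdots$ of length $n$.

**Lemma 3 (separation).**
(i) Every $\sigma(a)$ begins and ends with $o^g$.
(ii) Distinct units in any concatenation of words $\sigma(a)$, in particular in $X$, are at distance at least $g+1$. Of two consecutive letters of $X$ at least one is $o$, and every unit in $X$ is preceded and followed by $o$. Distinct ones of $Y$ are at distance at least $g+1$.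
(iii) All letters of $B$ occur in $X$, and $oo$ occurs in $X$.

*Proof.* This lemma records the effect of the padding. (i) The final runs of $o$ have lengths $K-g-1$ and $K-4g-4$, both at least $g$ because $K\ge5g+4$. (ii) Inside $\sigma(a)$ the units stand at positions among $g,\,2g+1,\,3g+2,\,4g+3$, with differences at least $g+1$. Units in different blocks are separated by the final $o^g$ of one and the initial $o^g$ of another, so their distance is at least $2g+1$. Since $g\ge1$, no two units are adjacent; as $X_0=o$, every unit has a predecessor. The ones of $Y$ come from units. (iii) Since $X=\sigma^e(X)$, the word $X$ contains $1$ (in $\sigma(o)$), then $i$ (in $\sigma(1)$), then $-1$ (in $\sigma(i)$), then $-i$ (in $\sigma(-1)$). The word $\sigma(o)$ ends with $o^{K-g-1}$ and $K-g-1\ge2$. $\square$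

**Lemma 4.** $Y$ is $k$-automatic and uniformly recurrent.

*Proof.* This is what makes $Y$ a legitimate test case. For the *$K$-kernel*: $Y_{K^en+c}=\pi\bigl((\sigma^e(X_n))_c\bigr)$, so every element of the $K$-kernel is the image of $X$ under one of the finitely many maps $B\to\{0,1\}$. For the *$k$-kernel*: write $f=he+f'$ with $0\le f'<h$, let $0\le c<k^f$, and write $c=K^ec'+c''$ with $0\le c''<K^e$ and $0\le c'<k^{f'}$. Then
$$Y_{k^fn+c}=Y_{K^e(k^{f'}n+c')+c''}=b(k^{f'}n+c')$$
with $b$ in the $K$-kernel. There are finitely many triples $(b,f',c')$, so the $k$-kernel is finite.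

*Uniform recurrence.* A factor $u$ of $X$ occurs in $\sigma^e(o)$ for some $e$. Every $\sigma(a)$ contains $o$, so $u$ occurs in $\sigma^{e+1}(a)$ for every $a\in B$. As $X$ is a concatenation of words $\sigma^{e+1}(a)$, the gaps between occurrences of $u$ are at most $2K^{e+1}$. Every factor of $Y$ is the image of a factor of $X$, so the property passes to $Y$. $\square$

**Lemma 5 (domination).** For all $e\ge0$, $a\in B$ and $0\le p<n$ we have $B_a[p]\ge B_o[p]$. Moreover, if $z\in U$, then $\sigma^e(z)$ agrees with $\sigma^e(o)$ at every position where $\sigma^e(o)$ has a unit.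

*Proof.* The lemma makes the $o$-block the smallest one. Say that $v$ dominates $u$ if $|u|=|v|$ and, for each $j$, either $v_j=u_j$, or $u_j=o$ and $v_j\in U$. By (2), $\sigma(z)$ dominates $\sigma(o)$ for $z\in U$. If $v$ dominates $u$, then $\sigma(v)$ dominates $\sigma(u)$: where $v_j=u_j$ the images agree, and otherwise $\sigma(v_j)$ dominates $\sigma(o)=\sigma(u_j)$. Since $z$ dominates $o$, induction shows that $\sigma^e(z)$ dominates $\sigma^e(o)$. This is the second claim, and the first follows because $\pi(o)=0$. $\square$

**Lemma 6 (unit positions).** Let $e\ge1$ and $n=K^e$. The set $\mathcal U$ of unit positions of $\sigma^e(z)$ does not depend on $z\in U$, and it contains the unit positions of $\sigma^e(o)$. Moreover $\mathcal U\subset[g,n-1-g]$, and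
$$g+1\le p'-p\le n-g-1\qquad\text{for all }p<p'\text{ in }\mathcal U.\tag{3}$$

*Proof.* This lemma controls where ones can be, whatever the block. *Independence of $z$*: for $e=0$ the set of unit positions of the one-letter word $z$ is $\{0\}$. For $e\ge1$ write $\sigma^e(z)=\sigma^{e-1}(\sigma(z))$. The words $\sigma(z)$ and $\sigma(z')$ have $o$ at the same positions and units at the same positions. Blocks coming from $o$ are identical, and blocks $\sigma^{e-1}(\text{unit})$ have the same unit positions by induction. *The $o$-block*: this is the second claim of Lemma 5. *Location*: $\sigma^e(1)=\sigma(\sigma^{e-1}(1))$ is a concatenation of words $\sigma(a)$. By Lemma 3(i) it begins and ends with $o^g$, so $\mathcal U\subset[g,n-1-g]$; by Lemma 3(ii) distinct elements of $\mathcal U$ differ by at least $g+1$. Finally $p'-p\le n-1-2g\le n-g-1$. $\square$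

By (3), two elements of $\mathcal U$ are at distance at least $g+1$ even *modulo $n$*.

**Lemma 7 (counting).** Let $c_e=|B_o|_1$ and $N_e(a)=|B_a|_1-c_e$. For $z\in U$ and $e\ge0$,
$$N_e(z)=\tfrac12\bigl(3^e+F(z\lambda^e)\bigr),\qquad F(w)=\mathrm{Re}\,w+\mathrm{Im}\,w .\tag{4}$$
Consequently
$$S_e:=\max_{z\in U}N_e(z)=\tfrac12(3^e+D_e)>0.\tag{5}$$

*Proof.* Here the rotation of letters becomes multiplication by $2+i$. For $e\ge1$ compare $\sigma^e(z)=\sigma^{e-1}(\sigma(z))$ with $\sigma^e(o)=\sigma^{e-1}(\sigma(o))$. The words $\sigma(z)$ and $\sigma(o)$ differ exactly at positions $2g+1,\,3g+2,\,4g+3$, where $z,z,iz$ replace $o$. Hence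
$$N_e(z)=2N_{e-1}(z)+N_{e-1}(iz).$$
Now (4) follows by induction. For $e=0$ we have $c_0=0$, and (4) gives $1$ for $z\in\{1,i\}$ and $0$ for $z\in\{-1,-i\}$, which is $\pi(z)$. For the induction step, $F$ is $\mathbb R$-linear, so
$$2\cdot\tfrac12\bigl(3^{e-1}+F(z\lambda^{e-1})\bigr)+\tfrac12\bigl(3^{e-1}+F(iz\lambda^{e-1})\bigr)=\tfrac12\bigl(3^e+F((2+i)z\lambda^{e-1})\bigr).$$
For $z=1,i,-1,-i$ the number $F(z\lambda^e)$ is $x_e+y_e,\ x_e-y_e,\ -x_e-y_e,\ y_e-x_e$, respectively. All four sign choices occur, so the maximum is $|x_e|+|y_e|=D_e$. $\square$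

The first values, which the recursion reproduces:

| $e$ | $\lambda^e$ | $N_e(1)$ | $N_e(i)$ | $N_e(-1)$ | $N_e(-i)$ | $S_e$ |
|---|---|---|---|---|---|---|
| 0 | $1$ | 1 | 1 | 0 | 0 | 1 |
| 1 | $2+i$ | 3 | 2 | 0 | 1 | 3 |
| 2 | $3+4i$ | 8 | 4 | 1 | 5 | 8 |
| 3 | $2+11i$ | 20 | 9 | 7 | 18 | 20 |
| 4 | $-7+24i$ | 49 | 25 | 32 | 56 | 56 |

At $e=4$ the maximum has moved from the letter $1$ to the letter $-i$. It keeps moving, without a period.

## Sliding windows over the padded word

Fix $e\ge1$ and $n=K^e$. Let $W_r$ be the factor of $Y$ of length $n$ starting at position $r=mn+j$ with $0\le j<n$. Its letter of index $t$, $0\le t<n$, is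
$$B_{X_m}[j+t]\ \text{ if } j+t<n,\qquad B_{X_{m+1}}[j+t-n]\ \text{ otherwise.}\tag{6}$$

**Lemma 8.** (i) $c_e\le|W_r|_1\le c_e+S_e$ for all $r$. If $X_mX_{m+1}=oo$, then $|W_r|_1=c_e$ for every $j$.
(ii) If $W_r$ has ones at indices $t<t'$, then
$$g+1\le t'-t\le n-g-1.\tag{7}$$

*Proof.* (i) This is where padding and domination remove the trouble with straddling windows. By (6) each residue $p\in\{0,\dots,n-1\}$ is read exactly once, in block $m$ or in block $m+1$. By Lemma 5 the letter read is at least $B_o[p]$, so $|W_r|_1\ge\sum_pB_o[p]=c_e$. If both blocks come from $o$, equality holds. For the upper bound with $j\ge1$: by Lemma 3(ii) one of $X_m,X_{m+1}$ is $o$; let $a$ be the other one. Replacing each letter read in the $o$-block by the letter of $B_a$ at the same residue does not decrease the number of ones (Lemma 5), and produces all of $B_a$. So $|W_r|_1\le|B_a|_1=c_e+N_e(a)\le c_e+S_e$, where $N_e(o)=0$. For $j=0$, $W_r=B_{X_m}$ and the bound is clear.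

(ii) A one of $W_r$ at index $t$ is a one of some block $B_a$ at position $(j+t)\bmod n$. It comes from a unit of $\sigma^e(a)$, so $(j+t)\bmod n\in\mathcal U$ by Lemma 6. The residues belonging to $t$ and $t'$ are distinct because $0<t'-t<n$. Their difference in absolute value is $t'-t$ or $n-(t'-t)$. By (3) it lies in $[g+1,n-g-1]$, and this interval is invariant under $\delta\mapsto n-\delta$. $\square$

**The slide.** Choose $z^*\in U$ with $N_e(z^*)=S_e$ and, by Lemma 3, some $q\ge1$ with $X_{q-1}X_qX_{q+1}=o\,z^*\,o$. As $r$ runs from $(q-1)n$ through $qn$ to $(q+1)n$, the window is first $B_o$, then $B_{z^*}$, then $B_o$. So $|W_r|_1$ goes from $c_e$ up to $c_e+S_e$ and back to $c_e$. Since $|W_{r+1}|_1-|W_r|_1=Y_{r+n}-Y_r$, the steps are $0$ or $\pm1$. Hence for each $s$ with $c_e\le s<c_e+S_e$ there are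

* an *up-crossing*: some $r$ with $(q-1)n\le r<qn$, $|W_r|_1=s$, $|W_{r+1}|_1=s+1$; then $Y_r=0$ and $Y_{r+n}=1$;
* a *down-crossing*: some $r$ with $qn\le r<(q+1)n$, $|W_r|_1=s+1$, $|W_{r+1}|_1=s$; then $Y_r=1$ and $Y_{r+n}=0$.

**An example with $K=16$, $g=1$, $e=1$.** Here $z^*=1$ and $q=1$, and $Y$ begins with $B_oB_1B_o$:
$$0100000000000000\cdot0101010100000000\cdot0100000000000000 .$$
The ones are at $1,17,19,21,23,33$. The count $|W_r|_1$ is $1$ for $r\le3$, rises at $r=4,6,8$ to $4$, and falls at $r=20,22,24$ back to $1$. Write $(s,\alpha,\beta)$ for the number of ones, the first letter and the last letter. The windows $W_3,W_5,W_7,W_{16}$ give $(1,0,0),(2,0,0),(3,0,0),(4,0,0)$; $W_2,W_4,W_6,W_8$ give $(1,0,1),(2,0,1),(3,0,1),(4,0,1)$; and $W_1,W_{23},W_{21},W_{19}$ give $(1,1,0),(2,1,0),(3,1,0),(4,1,0)$. That is twelve triples, and $3(S_1+1)=12$.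

## The exact value of $\mathcal P^{(2)}_Y(K^e)$

Now let $g=1$ and $K=k^4$.

**Proposition 9.** $\mathcal P_Y^{(2)}(K^e)=3(S_e+1)$ for all $e\ge1$.

*Proof.* **Step 1: describe classes by three numbers.** Let $u$ be a binary word of length $n$ without factor $11$, with $s$ ones, and let $\alpha=[\text{first letter}=1]$, $\beta=[\text{last letter}=1]$. Every one except possibly the last letter is followed by $0$, and every one except possibly the first letter is preceded by $0$. So
$$|u|_1=s,\quad |u|_0=n-s,\quad |u|_{11}=0,\quad |u|_{10}=s-\beta,\quad |u|_{01}=s-\alpha,$$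
and $|u|_{00}=n-1-(s-\alpha)-(s-\beta)$. Thus the $\equiv_2$-class of $u$ determines $(s,\alpha,\beta)$ and is determined by it. By Lemma 3(ii), $11$ is not a factor of $Y$, so this applies to all $W_r$.

**Step 2: bound the number of triples.** By Lemma 8(i), $c_e\le s\le c_e+S_e$. By (7) with $g=1$, ones at indices $0$ and $n-1$ would give $n-1\le n-2$. Hence
$$\text{the first and last letters of }W_r\text{ are never both }1.\tag{8}$$
So $(\alpha,\beta)\in\{(0,0),(0,1),(1,0)\}$, and $\mathcal P_Y^{(2)}(n)\le3(S_e+1)$.

**Step 3: realize most triples by the slide.** Let $c_e\le s<c_e+S_e$. At an up-crossing $r$ we have $Y_r=0$ and $Y_{r+n}=1$. Since $11$ does not occur, $Y_{r+n-1}=0$. So $W_r$ has first and last letter $0$ and gives $(s,0,0)$. The last letter of $W_{r+1}$ is $Y_{r+n}=1$, so by (8) its first letter is $0$, and $W_{r+1}$ gives $(s+1,0,1)$. At a down-crossing $r$ the first letter of $W_r$ is $Y_r=1$, so by (8) $W_r$ gives $(s+1,1,0)$.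

**Step 4: realize the remaining triples.** Missing are $(c_e+S_e,0,0)$, $(c_e,0,1)$ and $(c_e,1,0)$. The first is given by $W_{qn}=B_{z^*}$, which starts and ends with $0$ because $0,n-1\notin\mathcal U$. For the other two, take $m$ with $X_mX_{m+1}=oo$ (Lemma 3(iii)). Let $p$ be such that $B_o[p]=1$; for instance $p=1$, because $\sigma^e(o)$ has $\sigma(o)$ as a prefix. Then $p\in\mathcal U$, so $1\le p\le n-2$. All windows starting in block $m$ have $c_e$ ones by Lemma 8(i). For $j=p$ the first letter is $B_o[p]=1$. For $j=p+1\le n-1$ the last letter, of index $n-1$, is by (6) the letter $B_o[p]=1$ of block $m+1$. By (8) these windows give $(c_e,1,0)$ and $(c_e,0,1)$. $\square$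

*Proof of Theorem 1.* By Lemma 4, $Y$ is $k$-automatic and uniformly recurrent. Proposition 9 and (5) give $\mathcal P^{(2)}_Y(K^e)=3+\frac32(3^e+D_e)$ with $K=k^4$, which is (1). Suppose the $\mathbb C$-span of the $k$-kernel of $\mathcal P_Y^{(2)}$ were finite-dimensional. By Lemma 1, $(\mathcal P^{(2)}_Y(K^e))_{e\ge1}$ would be linear recurrent. Then so would be
$$D_e=\tfrac23\,\mathcal P^{(2)}_Y(K^e)-2-3^e ,$$
contradicting Lemma 2. In particular $\mathcal P^{(2)}_Y$ is not $k$-regular. $\blacksquare$

So the conjecture is false for every $k\ge2$.

## Wider gaps and all $\ell$-abelian complexities with $\ell\le L$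

**Theorem 2.** Let $k\ge2$ and $L\ge1$. There is a uniformly recurrent binary $k$-automatic word $Y$ and a power $K$ of $k$ such that for all $1\le\ell\le L$ and $e\ge1$
$$\mathcal P^{(\ell)}_Y(K^e)=(2\ell-1)\Bigl(1+\tfrac12\bigl(3^e+|\mathrm{Re}(2+i)^e|+|\mathrm{Im}(2+i)^e|\bigr)\Bigr).\tag{9}$$
Consequently none of $\mathcal P^{(1)}_Y,\dots,\mathcal P^{(L)}_Y$ is $k$-regular; even the $\mathbb C$-spans of their $k$-kernels are infinite-dimensional.

*Proof.* Take $g=\max(1,2L-3)$ and a power $K=k^h$, $h\ge 1$, with $K\ge5g+4$, and let $Y$ be the word defined by (2). Lemmas 3–8 and the slide were proved for all such $g$ and $K$. Fix $\ell\le L$ and $e\ge1$, and let $n=K^e$. We use the following inequalities: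
$$g\ge\ell-1,\qquad g\ge2\ell-3,\qquad n\ge5g+4>2\ell.\tag{10}$$
The first holds because $g\ge1\ge\ell-1$ if $L\le2$, and $g=2L-3\ge L\ge\ell-1$ if $L\ge3$. The second is clear for $\ell=1$, and otherwise follows from $g\ge 2L-3\ge2\ell-3$. The third follows from $5g+4\ge5\ell-1>2\ell$. Throughout, $a$ and $b$ denote nonnegative integers.

**Step 1: describe classes by $s$, a prefix and a suffix.** Let $u=W_r$ have $s$ ones. By Lemma 3(ii), ones of $u$ are at distance at least $g+1\ge\ell$, so a word of length at most $\ell$ occurring in $u$ contains at most one $1$. Let $a+b\le\ell-1$. An occurrence of $0^a10^b$ in $u$ is a one at an index $t$ with $a\le t\le n-1-b$; the required zeros around it are automatic because $a,b\le g$. The first $a$ and the last $b$ indices are disjoint because $a+b<n$. So $|u|_{0^a10^b}$ equals $s$ minus the number of ones among the first $a$ letters minus the number of ones among the last $b$ letters. Moreover, for $1\le c\le\ell$, $|u|_{0^c}$ is $n-c+1$ minus the number of occurrences of the other words of length $c$. Hence the $\equiv_\ell$-class of $u$ is determined by $s$,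 the prefix of length $\ell-1$ and the suffix of length $\ell-1$. Conversely, it determines them: $|u|_1=s$; the counts $|u|_{0^a1}$, $a\le\ell-1$, give the number of ones among the first $a$ letters for each such $a$; and the counts $|u|_{10^b}$ do the same for the last $b$ letters.

**Step 2: list the types.** The prefix of length $\ell-1$ contains at most one $1$, since ones are at distance at least $\ell$; the same holds for the suffix. They do not both contain a $1$. Indeed, ones at indices $t\le\ell-2$ and $t'\ge n-\ell+1$ satisfy $t<t'$ (as $n>2\ell$) and $n-(t'-t)\le2\ell-3\le g$, contradicting (7). So $W_r$ has exactly one of the following types: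

* $\mathsf N$: no $1$ in the prefix or the suffix of length $\ell-1$;
* $\mathsf P_a$ with $0\le a\le\ell-2$: a $1$ at index $a$;
* $\mathsf S_b$ with $0\le b\le\ell-2$: a $1$ at index $n-1-b$.

These are $2\ell-1$ types. By Lemma 8(i) there are at most $S_e+1$ values of $s$. Hence $\mathcal P_Y^{(\ell)}(n)\le(2\ell-1)(S_e+1)$. It remains to realize every pair (value of $s$, type).

**Step 3: up-crossings give $\mathsf N$ and $\mathsf S_b$.** Let $c_e\le s<c_e+S_e$ and let $r$ be an up-crossing, so $Y_r=0$ and $Y_{r+n}=1$. The window $W_{r+1}$ has a $1$ at index $n-1$. By (7) any other one of it has index $t$ with $n-1-t\le n-g-1$, that is, $t\ge g$. Therefore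
$$Y_{r+1}=\dots=Y_{r+g}=0 .$$
By Lemma 3(ii), also $Y_{r+n\pm1}=\dots=Y_{r+n\pm g}=0$. The prefix of $W_r$ of length $\ell-1$ lies in $Y_rY_{r+1}\cdots Y_{r+g}$, and its suffix of length $\ell-1$ lies in $Y_{r+n-g}\cdots Y_{r+n-1}$. Both consist of zeros. So $W_r$ has value $s$ and type $\mathsf N$. Now let $0\le b\le\ell-2$, so $b\le g$. Passing from $W_{r+1}$ to $W_{r+1+b}$ drops $Y_{r+1},\dots,Y_{r+b}$ and adds $Y_{r+n+1},\dots,Y_{r+n+b}$, all zeros. So $W_{r+1+b}$ still has value $s+1$, and the one at position $r+n$ now has index $n-1-b$. The type is $\mathsf S_b$.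

**Step 4: down-crossings give $\mathsf P_a$.** Let $r$ be a down-crossing for $s$, so $Y_r=1$, $|W_r|_1=s+1$ and $r\ge qn\ge n$. The window $W_r$ has a $1$ at index $0$, so by (7) its other ones have index at most $n-g-1$. Hence
$$Y_{r+n-g}=\dots=Y_{r+n-1}=0 .$$
By Lemma 3(ii), $Y_{r-1}=\dots=Y_{r-g}=0$. Let $0\le a\le\ell-2$, so $a\le g$. Passing from $W_r$ back to $W_{r-a}$ adds $Y_{r-a},\dots,Y_{r-1}$ and drops $Y_{r+n-a},\dots,Y_{r+n-1}$, all zeros. So $W_{r-a}$ has value $s+1$ and a $1$ at index $a$: type $\mathsf P_a$.

**Step 5: realize the remaining pairs.** Steps 3 and 4 gave type $\mathsf N$ for all values except $c_e+S_e$, and types $\mathsf P_a,\mathsf S_b$ for all values except $c_e$. The value $c_e+S_e$ with type $\mathsf N$ is given by $W_{qn}=B_{z^*}$, which starts and ends with $0^g$, where $g\ge\ell-1$. For the value $c_e$, take $m$ with $X_mX_{m+1}=oo$ and $p$ with $B_o[p]=1$; for instance $p=g$, because $\sigma^e(o)$ has $\sigma(o)$ as a prefix. By Lemma 6, $g\le p\le n-1-g$. All windows starting in block $m$ have $c_e$ ones by Lemma 8(i). Let $0\le a,b\le\ell-2$; then $a,b\le g-1$.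

* With $j=p-a\ge0$, the letter of index $a$ is $B_o[p]=1$: type $\mathsf P_a$.
* With $j=p+1+b\le n-g+b\le n-1$, the letter of index $n-1-b$ satisfies $j+(n-1-b)=n+p$, so by (6) it is the letter $B_o[p]=1$ of block $m+1$: type $\mathsf S_b$.

Hence $\mathcal P_Y^{(\ell)}(K^e)=(2\ell-1)(S_e+1)$, which is (9) by (5).

**Step 6: deduce non-regularity.** If the $\mathbb C$-span of the $k$-kernel of $\mathcal P_Y^{(\ell)}$ were finite-dimensional, Lemma 1 would make $(\mathcal P_Y^{(\ell)}(K^e))_{e\ge1}$ linear recurrent. Then
$$D_e=\frac{2}{2\ell-1}\,\mathcal P^{(\ell)}_Y(K^e)-2-3^e$$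
would be linear recurrent too, contradicting Lemma 2. Automaticity and uniform recurrence of $Y$ are Lemma 4. $\blacksquare$

For $\ell=1$, Theorem 2 shows that the abelian complexity of a $k$-automatic word need not be $k$-regular either, even for a uniformly recurrent binary word. The word depends on $L$ through the gap $g$: for each $L$ one word serves all $\ell\le L$, and no claim is made that a single word serves all $\ell$ simultaneously.
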